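\title{A range distorted automorphism of a mixing shift of finite type that is not group distorted}

\begin{abstract}
An automorphism of a shift of finite type is range distorted if the coding ranges of its powers grow sublinearly, and group distorted if the word lengths of its powers grow sublinearly in some finitely generated group of automorphisms. Group distortion implies range distortion. We show that the converse fails: we construct explicit primitive $0$--$1$ matrices $A_N$, $N\ge1$, and automorphisms $\psi$ of the associated shifts such that the range of $\psi^n$ is of order $\log n$, while the word length of $\psi^n$ grows linearly with respect to every finite set of automorphisms, even of automorphisms of powers of the shift. The map $\psi$ composes a slow reversible Turing machine with a map that translates only the blank tape. It acts as a unipotent of infinite order on a rank-two lattice of invariant counting functionals, and such a unipotent is undistorted in $GL_2(\mathbb Z)$.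
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two notions of distortion}

Let $A$ be a square nonnegative integer matrix that is primitive (irreducible and aperiodic) and has spectral radius $\rho(A)>1$. The associated shift of finite type $X_A\subset\mathcal A^{\mathbb Z}$ consists of the bi-infinite walks in the directed graph with $A_{ij}$ edges from $i$ to $j$, the alphabet $\mathcal A$ being the set of edges, and $\sigma_A$ is the shift map $(\sigma_Ax)_i=x_{i+1}$. The system $(X_A,\sigma_A)$ is mixing and has positive topological entropy. An \emph{automorphism} is a homeomorphism $\phi\colon X_A\to X_A$ with $\phi\sigma_A=\sigma_A\phi$; the automorphisms form a countable group $\operatorname{Aut}(\sigma_A)$.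

By the Curtis--Hedlund--Lyndon theorem every automorphism $\phi$ is a sliding block code: there is $r\ge0$ such that $\phi(x)_0$ depends only on $x_{[-r,r]}$. The least such $r$ is the \emph{range} $R(\phi)$. It measures how far $\phi$ carries information along the sequence. Composing local rules gives
\begin{equation}\label{eq:subadd}
R(\phi\phi')\le R(\phi)+R(\phi'),
\end{equation}
so $R(\phi^n)$ grows at most linearly in $n$. We call $\phi$ \emph{range distorted} if $R(\phi^n)/n\to0$.

Let $G$ be a countable group, $F\subset G$ a finite set and $g\in\langle F\rangle$. The \emph{word length} $L_F(g)$ is the least number of factors from $F\cup F^{-1}$ whose product is $g$. An element $g\in G$ is \emph{group distorted} if there is a finite $F\subset G$ with $g\in\langle F\rangle$ and $L_F(g^n)/n\to0$. This says that, with a well-chosen finite supply of auxiliary elements, $g^n$ can be produced much faster than by multiplying $g$ by itself $n$ times.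

An automorphism of finite order is distorted in both senses, since its powers take finitely many values. The shift is distorted in neither. Indeed, as $\rho(A)>1$ some symbol has two followers, so there are points that agree on $(-\infty,n-1]$ and differ at $n$, and $R(\sigma_A^n)=n$. That $\sigma_A$ is then not group distorted follows from the general implication
\[
\text{group distorted in }\operatorname{Aut}(\sigma_A)\ \Longrightarrow\ \text{range distorted},
\]
which holds because \eqref{eq:subadd} gives $R(\phi^n)\le C_FL_F(\phi^n)$ with $C_F=\max\{R(f):f\in F\cup F^{-1}\}$. Schmieding \cite{Schmieding} states that, to the author's knowledge, the converse is not known. The question is thus: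

\medskip
\noindent\emph{Is it true, for every primitive $A$ with $\rho(A)>1$, that every range distorted $\phi\in\operatorname{Aut}(\sigma_A)$ is group distorted in $\operatorname{Aut}(\sigma_A)$?}
\medskip

It is tempting to guess yes. The range is the most visible obstruction to a short word, the finite set $F$ may be chosen freely in all of $\operatorname{Aut}(\sigma_A)$, and if $\phi^n$ is described by a rule on a short window one may hope to assemble it from few local operations. A counterexample has to bound $L_F(\phi^n)$ from below for all $F$ at once, by a quantity that the range does not control.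

\subsection{Results}

The answer is no. Our matrices have entries $0$ and $1$, and for such a matrix, indexed by a finite alphabet $\mathcal A$, it is convenient to let $X_A$ denote the \emph{vertex shift}: the set of $x\in\mathcal A^{\mathbb Z}$ with $A_{x_ix_{i+1}}=1$ for all $i$. The map $x\mapsto((x_i,x_{i+1}))_{i\in\mathbb Z}$ is a conjugacy onto the edge shift described above. It identifies the two automorphism groups, and by the argument for \eqref{eq:subadd} a conjugacy changes ranges by at most an additive constant. So this convention affects only additive constants in bounds on $R$.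

\begin{theorem}\label{thm:main}
For every integer $N\ge1$ there are a primitive $0$--$1$ matrix $A=A_N$ with $\rho(A)>1$, an automorphism $\psi\in\operatorname{Aut}(\sigma_A)$ and a homomorphism $\pi\colon\operatorname{Aut}(\sigma_A)\to GL_2(\mathbb Z)$ such that:
\begin{itemize}
\item[(a)] $R(\psi^n)\le12\lceil\log_3(n+1)\rceil+28$ for all $n\ge1$, so $\psi$ is range distorted;
\item[(b)] $\pi(\psi)=\begin{pmatrix}1&2\\0&1\end{pmatrix}$; consequently, for each finite $F\subset\operatorname{Aut}(\sigma_A)$ with $\psi\in\langle F\rangle$ there is $c_F>0$ with $L_F(\psi^n)\ge c_Fn$ for all $n\ge1$, so $\psi$ is not group distorted.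
\end{itemize}
\end{theorem}

Let $\operatorname{Aut}(\sigma_A^k)$ be the group of homeomorphisms of $X_A$ that commute with $\sigma_A^k$. Both $\operatorname{Aut}(\sigma_A^k)$ and $\operatorname{Aut}(\sigma_A^l)$ lie in $\operatorname{Aut}(\sigma_A^{kl})$, so $\operatorname{Aut}^{(\infty)}(\sigma_A)=\bigcup_{k\ge1}\operatorname{Aut}(\sigma_A^k)$ is a group. It contains $\operatorname{Aut}(\sigma_A)$ and so offers more ways to shorten a word.

\begin{theorem}\label{thm:more}
Let $A=A_N$ and $\psi$ be the matrix and the automorphism constructed in the proof of Theorem~\ref{thm:main}.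
\begin{itemize}
\item[(i)] There are $c,c'>0$ with $R(\psi^n)\ge c\log n-c'$ for all $n\ge1$; hence $R(\psi^n)\asymp\log n$ as $n\to\infty$.
\item[(ii)] The element $\psi$ is not group distorted in $\operatorname{Aut}^{(\infty)}(\sigma_A)$: for each finite $F\subset\operatorname{Aut}^{(\infty)}(\sigma_A)$ with $\psi\in\langle F\rangle$ there is $c_F>0$ with $L_F(\psi^n)\ge c_Fn$ for all $n\ge1$.
\item[(iii)] $h_{\mathrm{top}}(\sigma_{A_N})\ge\frac14\log N$; hence infinitely many pairwise non-conjugate mixing shifts of finite type carry such examples.
\end{itemize}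
\end{theorem}

We do not determine for which individual matrices $A$, for instance those defining full shifts, range distortion does imply group distortion.

\subsection{Plan of the proof}

The lower bound on word length comes from the homomorphism $\pi$: in Section~\ref{sec:gl2} we show that an element mapping to $\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ has linear word length for every $F$. Section~\ref{sec:lattice} constructs, for any vertex shift, a lattice on which all automorphisms act, and works out a four-symbol example in which a marker moving over a blank background acts as a unipotent of infinite order. That marker moves at speed one. To slow it down we attach it to the head of a reversible Turing machine whose displacement in $n$ steps is $O(\log n)$ and which, once started on the blank tape, never sees the blank tape again (Section~\ref{sec:machine}). Section~\ref{sec:shift} builds the shift and the automorphism $\psi$, Section~\ref{sec:range} bounds the range and Section~\ref{sec:action} computes $\pi(\psi)$, which completes the proof of Theorem~\ref{thm:main}. Theorem~\ref{thm:more} is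 proved in Section~\ref{sec:more}.

\section{A unipotent that is undistorted in $GL_2(\mathbb Z)$}\label{sec:gl2}

Put
\[
P=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad Q=\begin{pmatrix}1&0\\2&1\end{pmatrix}.
\]
The entries of $P^n$ grow linearly, so a submultiplicative matrix norm yields only a logarithmic lower bound for the word length of $P^n$. The linear bound uses the structure of $GL_2(\mathbb Z)$. We recall Sanov's theorem: $P$ and $Q$ freely generate a free subgroup $\Gamma$ of finite index in $SL_2(\mathbb Z)$. Since $SL_2(\mathbb Z)$ has index two in $GL_2(\mathbb Z)$, the index of $\Gamma$ in $GL_2(\mathbb Z)$ is finite as well.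

\begin{lemma}\label{lem:gl2}
Let $G$ be a group, $\pi\colon G\to GL_2(\mathbb Z)$ a homomorphism and $g\in G$ with $\pi(g)=P$. For each finite $F\subset G$ with $g\in\langle F\rangle$ there is $c_F>0$ with $L_F(g^n)\ge c_Fn$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Since $\Gamma$ is free on $P,Q$, there is a homomorphism $\chi\colon\Gamma\to\mathbb Z$ with $\chi(P)=1$ and $\chi(Q)=0$. The elements $\pi(f)$, $f\in F$, need not lie in $\Gamma$, so we rewrite words by keeping track of cosets. Let $T\ni1$ be a finite set of representatives of the cosets $\Gamma t$ in $GL_2(\mathbb Z)$. For $t\in T$ and $f\in F\cup F^{-1}$ write $t\,\pi(f)=\gamma(t,f)\,t'$ with $\gamma(t,f)\in\Gamma$ and $t'\in T$, and let $C$ be the maximum of the finitely many numbers $|\chi(\gamma(t,f))|$. Let $g^n=f_1\cdots f_L$ with $f_i\in F\cup F^{-1}$ and $L=L_F(g^n)$. Put $t_0=1$ and define $\gamma_i=\gamma(t_{i-1},f_i)$ and $t_i\in T$ by $t_{i-1}\pi(f_i)=\gamma_it_i$. Then $P^n=\gamma_1\cdots\gamma_Lt_L$, so $t_L\in\Gamma\cap T=\{1\}$, and $n=\chi(P^n)=\sum_i\chi(\gamma_i)\le CL$. Hence $C>0$, and $c_F=1/C$ works.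
\end{proof}

\begin{remark}\label{rem:gl3}
Rank two is essential. In $GL_3(\mathbb Z)$ let $e_{ij}$ be the elementary matrix with a single off-diagonal entry $1$ in position $(i,j)$. Then $e_{12}^je_{23}^je_{12}^{-j}e_{23}^{-j}=e_{13}^{j^2}$. Writing $n=j^2+i$ with $0\le i\le2j$ shows that $e_{13}^n$ has length at most $6\sqrt n$ with respect to $\{e_{12},e_{23},e_{13}\}$, so the unipotent $e_{13}$ is group distorted.
\end{remark}

\section{A lattice of invariant counting functionals}\label{sec:lattice}

We need a homomorphism defined on the whole automorphism group, so it must come from an object attached to the shift without any choices. Throughout this section $A$ is a $0$--$1$ matrix indexed by $\mathcal A$ with no zero row or column, $X=X_A$ is its vertex shift and $\sigma=\sigma_A$. We write $a\to b$, and call $b$ a \emph{follower} of $a$, if $A_{ab}=1$; for $v\in\mathbb C^{\mathcal A}$ we have $(Av)(a)=\sum_{a\to b}v(b)$. Every allowed word, finite or left-infinite, extends to a point of $X$.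

\subsection{Ray cylinders}

For $x\in X$ and $n\in\mathbb Z$ the set
\[
U(x,n)=\{y\in X: y_i=x_i\text{ for all }i\le n\}
\]
is a \emph{ray cylinder of level $n$}, and $x_n$ is its \emph{last symbol}. Two ray cylinders of the same level are equal or disjoint, $\sigma U(x,n)=U(\sigma x,n-1)$, and
\begin{equation}\label{eq:refine}
U(x,n)=\bigsqcup_{x_n\to b}U(x^b,n+1),
\end{equation}
where $x^b$ is any point of $U(x,n)$ with $x^b_{n+1}=b$. Let $\mathcal C$ be the family of finite disjoint unions of ray cylinders. By \eqref{eq:refine}, each $C\in\mathcal C$ is, for all large $n$, a finite union of ray cylinders of level $n$. Decomposing two sets at a common level shows that $\mathcal C$ is closed under unions, intersections and differences.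

For $k\ge1$ let $M_k$ be the additive group of all finitely additive functions $\mu\colon\mathcal C\to\mathbb Z$ such that
\begin{itemize}
\item[(M1)] $\mu(\sigma^kC)=\mu(C)$ for all $C\in\mathcal C$;
\item[(M2)] for some $K\ge0$, the value $\mu(U(x,n))$ depends only on $n$ and $x_{[n-K,n]}$.
\end{itemize}
We write $M=M_1$; the groups $M_k$ with $k>1$ are needed only for Theorem~\ref{thm:more}(ii). Condition (M2) allows an arbitrary $K$ because in this form it is visibly preserved by sliding block codes. The next lemma shows that $K=0$ suffices, so that $M$ is a lattice that can be computed from $A$. Readers who know the dimension group of a shift of finite type will recognize its eigenvalue-one part; we use nothing from that theory.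

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(a)] For each $\mu\in M_k$ there are vectors $v_n\in\mathbb Z^{\mathcal A}$, $n\in\mathbb Z$, with $\mu(U(x,n))=v_n(x_n)$, $v_n=Av_{n+1}$ and $v_{n+k}=v_n$.
\item[(b)] For each $v\in\mathbb Z^{\mathcal A}$ with $Av=v$ there is a unique $\mu_v\in M$ with $\mu_v(U(x,n))=v(x_n)$, and $v\mapsto\mu_v$ is an isomorphism from $\{v\in\mathbb Z^{\mathcal A}:Av=v\}$ onto $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose (M2) holds with $K\ge1$. By \eqref{eq:refine}, $\mu(U(x,n))=\sum_{x_n\to b}\mu(U(x^b,n+1))$. The index set depends only on $x_n$, and the term with index $b$ depends only on $n$, $b$ and $x_{[n+1-K,n]}$. So (M2) holds with $K-1$, and by induction with $K=0$. This gives the vectors $v_n$, and the same identity now reads $v_n=Av_{n+1}$. By (M1), $v_n(x_n)=\mu(U(\sigma^kx,n-k))=v_{n-k}(x_n)$, and every symbol occurs as some $x_n$.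

(b) Let $C\in\mathcal C$, let $n$ be such that $C$ is a union of ray cylinders of level $n$, and let $s_n(C)$ be the sum of $v$ over the last symbols of these cylinders. By \eqref{eq:refine} and $Av=v$ we have $s_{n+1}(C)=s_n(C)$. Define $\mu_v(C)$ as this common value. It is additive (decompose at a common level), it equals $v(x_n)$ on $U(x,n)$, and it is $\sigma$-invariant because $\sigma$ preserves last symbols. An additive function on $\mathcal C$ is determined by its values on ray cylinders, which gives uniqueness. The map $v\mapsto\mu_v$ is additive and injective, and it is onto by (a) with $k=1$.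
\end{proof}

From now on we identify $v$ with $\mu_v$.

\subsection{The action of automorphisms}

Let $\phi\in\operatorname{Aut}(\sigma^k)$. By uniform continuity there is $r\ge0$ such that $\phi(x)_i$ depends only on $x_{[i-r,i+r]}$ for $0\le i<k$; since $\phi$ commutes with $\sigma^k$, the same holds for all $i\in\mathbb Z$, with a local rule that depends on $i$ modulo $k$. We call such an $r$ a \emph{coding radius} of $\phi$. For $k=1$ the coding radii are the integers $r\ge R(\phi)$.

\begin{lemma}\label{lem:action}
Let $\phi\in\operatorname{Aut}(\sigma^k)$ and let $r\ge0$ be a coding radius of both $\phi$ and $\phi^{-1}$.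
\begin{itemize}
\item[(a)] The set $\phi(U(x,n))$ is a disjoint union of at most $|\mathcal A|^{2r}$ ray cylinders of level $n+r$. In particular $\phi(C)\in\mathcal C$ for all $C\in\mathcal C$.
\item[(b)] If $\mu\in M_k$, then $\phi^*\mu:=\mu\circ\phi$ lies in $M_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z=\phi(x)$. Every point of $\phi(U(x,n))$ agrees with $z$ on $(-\infty,n-r]$. Let $y\in X$ agree with $z$ there. Then $y\in\phi(U(x,n))$ if and only if $\phi^{-1}(y)_i=x_i$ for all $i\le n$. For $i\le n-2r$ this is automatic, since $\phi^{-1}(y)_i$ is computed from coordinates at most $n-r$, where $y$ equals $z$. For $n-2r<i\le n$ the condition involves only $y_{[n-3r+1,n+r]}$. So membership of $y$ is decided by the word $y_{(n-r,n+r]}$ of length $2r$, and $\phi(U(x,n))$ is the union of the cylinders $U(y,n+r)$ indexed by a set $\mathcal W$ of such words. The last claim holds because $\phi$ is injective.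

(b) Additivity and (M1) are inherited from $\mu$, as $\phi$ is injective and commutes with $\sigma^k$. For (M2) we may take $r\ge1$. A word $w$ belongs to $\mathcal W$ if and only if $z_{n-r}w$ is allowed and the local rules of $\phi^{-1}$ send $z_{[n-3r+1,n-r]}w$ to $x_{(n-2r,n]}$. The word $z_{[n-3r+1,n-r]}$ is determined by $n$ and $x_{[n-4r+1,n]}$, hence so is $\mathcal W$. By Lemma~\ref{lem:M}(a), $\mu(\phi(U(x,n)))$ is the sum of $v_{n+r}$ over the last letters of the words in $\mathcal W$, so (M2) holds with $K=4r-1$.
\end{proof}

Since $(\phi\phi')^*=\phi'^*\phi^*$, the formula $\pi(\phi)=(\phi^{-1})^*$ defines a homomorphism $\pi\colon\operatorname{Aut}(\sigma)\to GL(M)$. To compute it we use, for $C\in\mathcal C$, the balance formula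
\begin{equation}\label{eq:flux}
\mu(\phi C)=\mu(C)-\mu(C\setminus\phi C)+\mu(\phi C\setminus C),
\end{equation}
which follows from additivity.

Lemma~\ref{lem:action}(a) also shows what kind of image to aim for. It gives $\|\phi^*v\|_\infty\le|\mathcal A|^{2r}\|v\|_\infty$, so if $R(\phi^n)$ and $R(\phi^{-n})$ are both sublinear, the matrices $\pi(\phi)^n$ grow subexponentially. Growth of eigenvalues cannot detect such a $\phi$, but a unipotent image, whose powers grow linearly, is compatible with logarithmic range.

\subsection{The smallest example}

\begin{example}\label{ex:toy}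
Let $\mathcal A=\{\mathsf B,\mathsf H,\mathsf E,\mathsf Z\}$ with transitions $\mathsf B\to\mathsf B,\mathsf H$; $\mathsf H\to\mathsf E,\mathsf Z$; $\mathsf E\to\mathsf E$; $\mathsf Z\to\mathsf Z$. The points of $X$ are the three constant sequences $\mathsf B^{\mathbb Z},\mathsf E^{\mathbb Z},\mathsf Z^{\mathbb Z}$ and, for $h\in\mathbb Z$, the points
\[
p_h=\cdots\mathsf B\mathsf B\mathsf H\mathsf E\mathsf E\cdots,\qquad q_h=\cdots\mathsf B\mathsf B\mathsf H\mathsf Z\mathsf Z\cdots
\]
with the marker $\mathsf H$ at position $h$. The equation $Av=v$ says $v(\mathsf B)=v(\mathsf B)+v(\mathsf H)$ and $v(\mathsf H)=v(\mathsf E)+v(\mathsf Z)$. So $M$ has the basis $\alpha,\beta$, where $\alpha(\mathsf B)=1$, $\beta(\mathsf E)=1$, $\beta(\mathsf Z)=-1$ and all other values are $0$. Let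
\[
U=U(\mathsf B^{\mathbb Z},0)=\{\mathsf B^{\mathbb Z}\}\cup\{p_h,q_h:h\ge1\},\qquad U'=U(\mathsf E^{\mathbb Z},0)=\{\mathsf E^{\mathbb Z}\}.
\]
Every $\mu\in M$ equals $\mu(U)\alpha+\mu(U')\beta$.

Let $\tau$ replace $\mathsf H\mathsf E$ by $\mathsf B\mathsf H$; its inverse replaces $\mathsf B\mathsf H\mathsf E$ by $\mathsf H\mathsf E\mathsf E$. Thus $\tau$ is the automorphism that sends $p_h$ to $p_{h+1}$ and fixes every other point. We have $\tau U'=U'$ and $\tau U=U\setminus\{p_1\}$, and $\{p_1\}=U(p_1,2)$ has last symbol $\mathsf E$. By \eqref{eq:flux}, $\alpha(\tau U)=1$ and $\beta(\tau U)=-1$, that is, $\tau^*\alpha=\alpha$ and $\tau^*\beta=\beta-\alpha$. So $\pi(\tau)=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $\pi(\tau^2)=P$. By contrast, $\sigma^{-1}$ moves the marker without looking at what follows it: it removes both $p_1$ and $q_1$ from $U$, their weights $+1$ and $-1$ cancel, and the action on $M$ is trivial, as (M1) requires.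
\end{example}

The example contains the mechanism of the proof: a motion of the marker that is blind to the difference between $\mathsf E$ and $\mathsf Z$ acts trivially on $M$, and a motion that takes place only over $\mathsf E$ acts as a unipotent. It has two defects. First, $\tau$ is fast: $p_{-n}$ and $\mathsf E^{\mathbb Z}$ agree on $[-n+1,n-1]$ while their images under $\tau^n$ differ at $0$, so $R(\tau^n)\ge n$. Second, the shift is not irreducible. The first defect is repaired by composing $\tau$ with a blind motion that destroys the blank background on which $\tau$ acts, never restores it, and is itself slow; the next section supplies this motion. The second is repaired in Section~\ref{sec:shift}, in such a way that $M$ keeps rank two.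

\section{A slow reversible machine}\label{sec:machine}

\subsection{Definition}

The machine has states $\mathsf r,\mathsf s,\mathsf l,\mathsf m$ with directions $d(\mathsf r)=d(\mathsf s)=+1$ and $d(\mathsf l)=d(\mathsf m)=-1$, and tape symbols $0,1,2$. The rule $\Delta(q,a)=(q',a')$ is given by the table
\[
\begin{array}{c|ccc}
&0&1&2\\\hline
\mathsf r&(\mathsf s,1)&(\mathsf l,0)&(\mathsf s,0)\\
\mathsf s&(\mathsf m,2)&(\mathsf l,1)&(\mathsf l,2)\\
\mathsf l&(\mathsf m,1)&(\mathsf r,0)&(\mathsf m,0)\\
\mathsf m&(\mathsf s,2)&(\mathsf r,1)&(\mathsf r,2)
\end{array}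
\]
Each of the twelve pairs occurs exactly once in the table, so $\Delta$ is a bijection of $\{\mathsf r,\mathsf s,\mathsf l,\mathsf m\}\times\{0,1,2\}$. A \emph{configuration} is a triple $c=(t,h,q)$ of a tape $t\in\{0,1,2\}^{\mathbb Z}$, a head position $h\in\mathbb Z$ and a state $q$. The \emph{step} $S$ acts as follows: with $(q',a')=\Delta(q,t_h)$, write $a'$ at $h$, move the head to $h+d(q')$ and enter state $q'$. The direction of the move is that of the new state, so the new state remembers where the head came from. Hence $S$ is a bijection, and $S^{-1}$ acts on $(t,h,q)$ as follows: with $g=h-d(q)$ and $(q_1,a_1)=\Delta^{-1}(q,t_g)$, write $a_1$ at $g$, move the head to $g$ and enter state $q_1$. Up to notation this is the type of machine known as SMART; everything that we need about it is proved below.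

The map $S$ commutes with translations of the tape. It also commutes with every \emph{mirror}, that is, a reflection $i\mapsto j-i$ of $\mathbb Z$ combined with the exchange $\mathsf r\leftrightarrow\mathsf l$, $\mathsf s\leftrightarrow\mathsf m$: this exchange reverses $d$, and it carries the first two rows of the table to the last two.

\subsection{Crossing a block of zeros}

The machine is slow because it needs exponential time to cross a block of zeros. For a single zero, with the state written above the scanned cell, $x,y\ne0$ and $z$ arbitrary,
\[
\overset{\mathsf r}{0}\,x\ \to\ 1\,\overset{\mathsf s}{x}\ \to\ \overset{\mathsf l}{1}\,x\ \to\ 0\,\overset{\mathsf r}{x},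
\qquad\qquad
y\,\overset{\mathsf s}{0}\,z\ \to\ \overset{\mathsf m}{y}\,2\,z\ \to\ y\,\overset{\mathsf r}{2}\,z\ \to\ y\,0\,\overset{\mathsf s}{z}.
\]
In both cases the head advances one cell in three steps and the tape is restored. State $\mathsf r$ needs a nonzero cell ahead of the block and state $\mathsf s$ needs one behind it. To cross $n+1$ zeros the machine plants a temporary nonzero mark at one end and crosses the remaining $n$ zeros three times. Accordingly let $\nu_0=0$ and $\nu_{n+1}=3\nu_n+3$, so that $\nu_n=\frac32(3^n-1)$.

\begin{lemma}\label{lem:cross}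
Let $n\ge0$ and $c=(t,h,q)$. In each of the following cases $S^{\nu_n}c=(t,h+n\,d(q),q)$, and during times $0,\dots,\nu_n$ the head stays in the interval indicated.
\begin{itemize}
\item[$(\mathsf r_n)$] $q=\mathsf r$, $t=0$ on $[h,h+n-1]$, $t_{h+n}\ne0$; interval $[h,h+n]$.
\item[$(\mathsf s_n)$] $q=\mathsf s$, $t=0$ on $[h,h+n-1]$, $t_{h-1}\ne0$; interval $[h-1,h+n]$.
\item[$(\mathsf l_n)$] $q=\mathsf l$, $t=0$ on $[h-n+1,h]$, $t_{h-n}\ne0$; interval $[h-n,h]$.
\item[$(\mathsf m_n)$] $q=\mathsf m$, $t=0$ on $[h-n+1,h]$, $t_{h+1}\ne0$; interval $[h-n,h+1]$.
\end{itemize}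
\end{lemma}

\begin{proof}
For $n=0$ there is nothing to prove. Assume all four statements for $n$. The statements $(\mathsf l_{n+1})$ and $(\mathsf m_{n+1})$ are mirror images of $(\mathsf r_{n+1})$ and $(\mathsf s_{n+1})$, so we prove the latter two.

$(\mathsf r_{n+1})$. The tape is zero on $[h,h+n]$ and $t_{h+n+1}\ne0$. One step writes $1$ at $h$ and gives $\mathsf s$ at $h+1$. By $(\mathsf s_n)$ we reach $\mathsf s$ at $h+n+1$. One step leaves the nonzero symbol there unchanged and gives $\mathsf l$ at $h+n$. By $(\mathsf l_n)$, which applies because of the $1$ at $h$, we reach $\mathsf l$ at $h$. One step restores the $0$ at $h$ and gives $\mathsf r$ at $h+1$. By $(\mathsf r_n)$ we reach $\mathsf r$ at $h+n+1$. The number of steps is $3\nu_n+3$ and the head has stayed in $[h,h+n+1]$.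

$(\mathsf s_{n+1})$. The tape is zero on $[h,h+n]$ and $t_{h-1}\ne0$. By $(\mathsf s_n)$ we reach $\mathsf s$ at $h+n$, reading $0$. One step writes $2$ there and gives $\mathsf m$ at $h+n-1$. By $(\mathsf m_n)$ we reach $\mathsf m$ at $h-1$. One step leaves the nonzero symbol there unchanged and gives $\mathsf r$ at $h$. By $(\mathsf r_n)$, which applies because of the $2$ at $h+n$, we reach $\mathsf r$ at $h+n$. One step restores the $0$ and gives $\mathsf s$ at $h+n+1$. The number of steps is $3\nu_n+3$ and the head has stayed in $[h-1,h+n+1]$.
\end{proof}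

\subsection{Slowness on every tape}

An arbitrary tape need not contain long blocks of zeros. The point of the next lemma is that the machine creates them: it enlarges a block of zeros one cell at a time without leaving its neighborhood. For $n\ge0$ and $u\in\mathbb Z$, call $c=(t,h,q)$ \emph{$n$-ready at $u$} if $t=0$ on the \emph{block} $[u,u+n-1]$ and one of the following holds:
\[
q=\mathsf r,\ h=u;\qquad q=\mathsf s,\ h=u,\ t_{u-1}\ne0;\qquad q=\mathsf l,\ h=u+n-1;\qquad q=\mathsf m,\ h=u+n-1,\ t_{u+n}\ne0.
\]
So the head stands at one end of the block, in a state directed into it. For $n=0$ the block is empty, and $u=h$ for $q\in\{\mathsf r,\mathsf s\}$, $u=h+1$ for $q\in\{\mathsf l,\mathsf m\}$.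

\begin{lemma}\label{lem:grow}
If $c$ is $n$-ready at $u$, then for some $T\ge0$ the configuration $S^Tc$ is $(n+1)$-ready at $u-1$ or at $u$, and during times $0,\dots,T$ the head stays in $[u-2,u+n+1]$.
\end{lemma}

\begin{proof}
The mirror with reflection $i\mapsto2u+n-1-i$ preserves the block and the interval $[u-2,u+n+1]$, exchanges the two possible new blocks $[u-1,u+n-1]$ and $[u,u+n]$, and exchanges the cases $\mathsf r,\mathsf s$ of the definition with the cases $\mathsf l,\mathsf m$. So we may assume $q\in\{\mathsf r,\mathsf s\}$. In the argument below the tape is zero on $[u,u+n-1]$ at every time that is mentioned, and only the cells $u-1$ and $u+n$ next to the block need attention. Two endings recur.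
\begin{itemize}
\item[(E1)] \emph{State $\mathsf r$ at $u+n$ reading $2$.} One step writes $0$ and gives $\mathsf s$ at $u+n+1$. If that cell is nonzero, the next step gives $\mathsf l$ at $u+n$; if it is zero, the next step writes $2$ there and gives $\mathsf m$ at $u+n$. Either way the configuration is $(n+1)$-ready at $u$.
\item[(E2)] \emph{State $\mathsf l$ at $u-1$ reading $2$.} This is the mirror image of (E1): after two steps, which visit $u-2$ and $u-1$, the configuration is $(n+1)$-ready at $u-1$.
\end{itemize}
Let $x=t_{u+n}$ and $y=t_{u-1}$. If $x=0$, then $c$ is already $(n+1)$-ready at $u$. Assume $x\ne0$.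

\emph{Case $q=\mathsf r$.} By $(\mathsf r_n)$ we reach $\mathsf r$ at $u+n$. If $x=2$, use (E1). If $x=1$, one step writes $0$ at $u+n$ and gives $\mathsf l$ at $u+n-1$. If $y=0$, this configuration is $(n+1)$-ready at $u-1$. If $y\ne0$, by $(\mathsf l_n)$ we reach $\mathsf l$ at $u-1$. For $y=2$ use (E2). For $y=1$ one step gives $\mathsf r$ at $u$ with zeros on $[u,u+n]$, which is $(n+1)$-ready at $u$.

\emph{Case $q=\mathsf s$}, so $y\ne0$. By $(\mathsf s_n)$ we reach $\mathsf s$ at $u+n$; one step leaves $x$ and gives $\mathsf l$ at $u+n-1$; by $(\mathsf l_n)$ we reach $\mathsf l$ at $u-1$. If $y=2$, use (E2). If $y=1$, one step writes $0$ at $u-1$ and gives $\mathsf r$ at $u$, and by $(\mathsf r_n)$ we reach $\mathsf r$ at $u+n$. For $x=2$ use (E1). For $x=1$ one step gives $\mathsf l$ at $u+n-1$ with zeros on $[u-1,u+n-1]$, which is $(n+1)$-ready at $u-1$.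

The crossings and single steps keep the head in $[u-1,u+n]$, and the endings add at most the cells $u-2$ and $u+n+1$.
\end{proof}

Now either time $n$ runs out while the block is still being built up to length about $\log_3n$, or the block is finished and holds the head for time at least $n$.

\begin{proposition}\label{prop:slow}
Let $D(n)=2\lceil\log_3(n+1)\rceil+3$. For every configuration, the head positions during $n$ consecutive applications of $S$, or of $S^{-1}$, lie in an interval of diameter at most $D(n)$.
\end{proposition}

\begin{proof}
A segment of an orbit of $S^{-1}$, read backward, is a segment of an orbit of $S$, so it suffices to treat $S$. Start from $(t,h,q)$ at time $0$. This configuration is $0$-ready unless $q=\mathsf s$, $t_{h-1}=0$ or $q=\mathsf m$, $t_{h+1}=0$. In the first exceptional case one step gives, at $h-1$, either $\mathsf l$ or else $\mathsf m$ with a $2$ to its right, and the result is $0$-ready at $h$. In the second, mirror, case one step gives a configuration that is $0$-ready at $h+1$. So at some time $T_0\le1$ the configuration is $0$-ready at some $u_0$, and up to time $T_0$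 the head is in $\{u_0-1,u_0\}$.

By Lemma~\ref{lem:grow} there are times $T_0\le T_1\le\cdots$ and integers $u_j\in[u_0-j,u_0]$ such that the configuration at time $T_j$ is $j$-ready at $u_j$ and the head lies in $[u_j-2,u_j+j+1]\subset[u_0-j-2,u_0+j+1]$ between $T_j$ and $T_{j+1}$. Let $\ell=1+\lceil\log_3(n+1)\rceil$ and $I=[u_0-\ell-1,u_0+\ell]$. Up to time $T_\ell$ the head is in $I$.

We claim that from time $T_\ell$ the head stays in $[u_\ell-1,u_\ell+\ell]\subset I$ for at least $\nu_{\ell-1}$ more steps. In state $\mathsf s$ this follows from $(\mathsf s_\ell)$. In state $\mathsf r$ the first step gives $\mathsf s$ at $u_\ell+1$ with a $1$ to its left and zeros on $[u_\ell+1,u_\ell+\ell-1]$, and $(\mathsf s_{\ell-1})$ applies. The states $\mathsf m$ and $\mathsf l$ follow by the mirror that preserves the block. Since $3^{\ell-1}\ge n+1$, we have $\nu_{\ell-1}\ge\frac32n\ge n$. So the head is in $I$ at times $0,\dots,n$, and $I$ has diameter $2\ell+1=D(n)$.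
\end{proof}

\begin{lemma}\label{lem:noreturn}
Let $\mathbf e_h=(0^{\mathbb Z},h,\mathsf r)$. Then $S^k\mathbf e_h\ne\mathbf e_{h'}$ for all $k\ne0$ and all $h,h'\in\mathbb Z$.
\end{lemma}

\begin{proof}
Exchanging $h$ and $h'$ if necessary, let $k\ge1$ and suppose $S^k\mathbf e_h=\mathbf e_{h+p}$. Since $S$ commutes with translations, $S^{jk}\mathbf e_h=\mathbf e_{h+jp}$ for all $j\ge0$. If $p\ne0$, Proposition~\ref{prop:slow} gives $j\le j|p|\le D(jk)$ for all $j$, which is false for large $j$. If $p=0$, the orbit is periodic and the head stays bounded. But $S\mathbf e_h$ has $\mathsf s$ at $h+1$, a $1$ at $h$ and zeros elsewhere, so by $(\mathsf s_n)$ the head reaches $h+1+n$ for every $n$.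
\end{proof}

\section{The shift and the automorphism $\psi$}\label{sec:shift}

We want to compose $S$ with the translation $\mathbf e_h\mapsto\mathbf e_{h+1}$ of blank configurations, inside a mixing shift of finite type. This raises two difficulties. First, blankness of the whole tape is not a local condition. We therefore use two names for a cell of content $0$, one for the blank margin beyond the written part of the tape and one for the remaining zeros, and we let the transition rules enforce the naming. Second, mixing forces us to cut the line into tapes separated by walls, and a head that runs into a wall must do something invertible. It will reverse a sign and then run the machine backward.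

\subsection{The matrix $A_N$}

Fix $N\ge1$. Below $\epsilon,\epsilon'\in\{+,-\}$ and $a\in\{0,1,2\}$. The alphabet $\mathcal A$ has $N+65$ symbols:
\begin{itemize}
\item a \emph{wall} $\omega$, and letters $\kappa_1,\dots,\kappa_N$;
\item \emph{left cells} $\mathsf B^\epsilon$ (left blank) and $\mathsf L_a^\epsilon$, and \emph{right cells} $\mathsf E^{\epsilon'}$ (right blank) and $\mathsf R_a^{\epsilon'}$;
\item $48$ \emph{heads} $[q,a,\epsilon,\epsilon']$, with state $q\in\{\mathsf r,\mathsf s,\mathsf l,\mathsf m\}$, left sign $\epsilon$ and right sign $\epsilon'$.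
\end{itemize}
The allowed transitions are:
\begin{center}
\begin{tabular}{l|l}
symbol&followers\\\hline
$\omega$&$\mathsf B^+,\mathsf B^-$; $\mathsf L_1^+,\mathsf L_2^+,\mathsf L_1^-,\mathsf L_2^-$; all heads\\
$\mathsf B^\epsilon$&$\mathsf B^\epsilon$; $\mathsf L_1^\epsilon,\mathsf L_2^\epsilon$; heads with left sign $\epsilon$; $\kappa_1,\dots,\kappa_N$\\
$\mathsf L_0^\epsilon,\mathsf L_1^\epsilon,\mathsf L_2^\epsilon$&$\mathsf L_0^\epsilon,\mathsf L_1^\epsilon,\mathsf L_2^\epsilon$; heads with left sign $\epsilon$\\
$\kappa_i$&$\mathsf E^+,\mathsf E^-$\\
$[q,a,\epsilon,\epsilon']$, $\mathsf R_1^{\epsilon'},\mathsf R_2^{\epsilon'}$&$\mathsf R_0^{\epsilon'},\mathsf R_1^{\epsilon'},\mathsf R_2^{\epsilon'}$; $\mathsf E^{\epsilon'}$; $\omega$\\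
$\mathsf R_0^{\epsilon'}$&$\mathsf R_0^{\epsilon'},\mathsf R_1^{\epsilon'},\mathsf R_2^{\epsilon'}$\\
$\mathsf E^{\epsilon'}$&$\mathsf E^{\epsilon'}$; $\omega$
\end{tabular}
\end{center}
Let $A=A_N$ be the transition matrix, $X$ its vertex shift and $\sigma=\sigma_A$. A typical allowed word is
\[
\omega\ \ \mathsf B^+\,\mathsf B^+\,\mathsf L_1^+\,\mathsf L_0^+\,[\mathsf s,2,+,-]\,\mathsf R_0^-\,\mathsf R_2^-\,\mathsf E^-\ \ \omega\ \ \mathsf B^-\,\kappa_1\,\mathsf E^+\ \ \omega .
\]
Between the first two walls it encodes the tape $0\,0\,1\,0\,2\,0\,2\,0$ with the head on the fifth cell in state $\mathsf s$.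

The matrix $A$ is primitive. From $\omega$ one reaches $\mathsf B^\epsilon,\mathsf L_1^\epsilon,\mathsf L_2^\epsilon$ and the heads directly, $\mathsf L_0^\epsilon$ through $\mathsf L_1^\epsilon$, the $\kappa_i$ through $\mathsf B^+$, and all right cells through a head. Conversely heads, $\mathsf R_1^{\epsilon'},\mathsf R_2^{\epsilon'},\mathsf E^{\epsilon'}$ lead to $\omega$ directly, $\omega$ and the left cells through a head, $\mathsf R_0^{\epsilon'}$ through $\mathsf R_1^{\epsilon'}$, and $\kappa_i$ through $\mathsf E^+$. So $A$ is irreducible, and the loop $\mathsf B^+\to\mathsf B^+$ makes it aperiodic. All transitions among $\mathsf L_0^+,\mathsf L_1^+,\mathsf L_2^+$ are allowed, so $\rho(A)\ge3$.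

\subsection{Zones and updates}

A \emph{zone} of $y\in X$ is a maximal nonempty interval $J\subset\mathbb Z$ on which $y$ has no wall. By the table, a left cell is followed by a left cell of the same sign, a head with that left sign, or a $\kappa_i$; and a head, a $\kappa_i$ or a right cell is followed by a right cell or a wall. So a zone reads: left cells, then possibly one head or one $\kappa_i$, then right cells. A zone that contains a head is \emph{headed}; its left cells carry the left sign of the head and its right cells the right sign. The \emph{content} of a cell is $0$ for $\mathsf B^\epsilon,\mathsf E^{\epsilon'}$ and $a$ for $\mathsf L_a^\epsilon,\mathsf R_a^{\epsilon'},[q,a,\epsilon,\epsilon']$. A headed zone thus has \emph{data} $(t,h,q,\epsilon,\epsilon')$ with $t\in\{0,1,2\}^J$. Reading the predecessors of $\mathsf B^\epsilon,\mathsf L_0^\epsilon$ and the followers of $\mathsf E^{\epsilon'},\mathsf R_0^{\epsilon'}$ from the table gives the naming rule: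
\begin{itemize}
\item[(N)] A left cell $y_i$ of content $0$ is a $\mathsf B$ if $y_{i-1}$ is $\omega$ or a $\mathsf B$, and an $\mathsf L_0$ if $y_{i-1}$ is an $\mathsf L$. A right cell $y_i$ of content $0$ is an $\mathsf E$ if $y_{i+1}$ is $\omega$ or an $\mathsf E$, and an $\mathsf R_0$ if $y_{i+1}$ is an $\mathsf R$.
\end{itemize}
The name of a cell depends only on its content and on its neighbor on the side away from the head. This is why a move of the head never forces a renaming of distant cells.

\begin{lemma}\label{lem:update}
Let $J$ be a headed zone of $y\in X$ with data $(t,h,q,\epsilon,\epsilon')$. Let $\tilde h\in J$ with $|\tilde h-h|=1$, let $\tilde q$ be a state, and let $\tilde t\in\{0,1,2\}^J$ agree with $t$ off $\{h,\tilde h\}$. There is a unique $\tilde y\in X$ that agrees with $y$ off $\{h,\tilde h\}$ and has $J$ as a headed zone with data $(\tilde t,\tilde h,\tilde q,\epsilon,\epsilon')$. The symbols $\tilde y_h,\tilde y_{\tilde h}$ are determined by $\tilde h-h$, $\tilde q$, $\tilde t_h$, $\tilde t_{\tilde h}$ and $y_{[h-1,h+1]}$.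
\end{lemma}

\begin{proof}
We must have $\tilde y_{\tilde h}=[\tilde q,\tilde t_{\tilde h},\epsilon,\epsilon']$. Let $\tilde h=h+1$. Then $\tilde y_h$ must be a left cell of sign $\epsilon$ and content $\tilde t_h$, and (N) determines it from $y_{h-1}\in\{\omega,\mathsf B^\epsilon,\mathsf L_b^\epsilon\}$. With this choice $y_{h-1}\to\tilde y_h\to\tilde y_{h+1}$ is allowed: $\mathsf L_1^\epsilon,\mathsf L_2^\epsilon$ may follow each possible $y_{h-1}$, $\mathsf B^\epsilon$ may follow $\omega,\mathsf B^\epsilon$, $\mathsf L_0^\epsilon$ may follow $\mathsf L_b^\epsilon$, and every left cell of sign $\epsilon$ may precede the new head. Since $y_{h+1}$ is a right cell of sign $\epsilon'$, we have $y_{h+2}\in\{\mathsf R_b^{\epsilon'},\mathsf E^{\epsilon'},\omega\}$, which may follow the new head. Let $\tilde h=h-1$. Then $\tilde y_h$ must be a right cell of sign $\epsilon'$ and content $\tilde t_h$, and (N) determines it from $y_{h+1}\in\{\mathsf R_b^{\epsilon'},\mathsf E^{\epsilon'},\omega\}$. Now $\mathsf R_1^{\epsilon'},\mathsf R_2^{\epsilon'}$ may precede each possible $y_{h+1}$, $\mathsf E^{\epsilon'}$ may precede $\mathsf E^{\epsilon'},\omega$,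 $\mathsf R_0^{\epsilon'}$ may precede $\mathsf R_b^{\epsilon'}$, and every right cell of sign $\epsilon'$ may follow the new head. Since $y_{h-1}$ is a left cell of sign $\epsilon$, we have $y_{h-2}\in\{\omega,\mathsf B^\epsilon,\mathsf L_b^\epsilon\}$, which may precede the new head.
\end{proof}

We call the passage from $y$ to $\tilde y$ an \emph{update}. By uniqueness, the update of $\tilde y$ back to the data $(t,h,q,\epsilon,\epsilon')$ returns $y$.

\subsection{The maps $\theta$, $\widehat S$, $\widehat\tau$ and $\psi$}

Let $\theta$ reverse the sign of every right cell and the right sign of every head, and fix all other symbols. This permutation of $\mathcal A$ preserves the table (note that $\kappa_i$ is followed by both $\mathsf E^+$ and $\mathsf E^-$), so $\theta\in\operatorname{Aut}(\sigma)$, $\theta^2=1$ and $R(\theta)=0$.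

A headed zone with head at $h$ is \emph{empty} if $y_h=[\mathsf r,0,\epsilon,\epsilon']$, $y_{h-1}\in\{\omega,\mathsf B^\epsilon\}$ and $y_{h+1}\in\{\omega,\mathsf E^{\epsilon'}\}$. A $\mathsf B$ is preceded only by $\mathsf B$ or $\omega$ and an $\mathsf E$ is followed only by $\mathsf E$ or $\omega$, so in an empty zone all left cells are $\mathsf B$'s, all right cells are $\mathsf E$'s and all contents are $0$. This global fact is certified by three cells.

The maps $\widehat S$ and $\widehat\tau$ fix all walls and all zones without a head, and act on each headed zone $J$ separately. Let $(t,h,q,\epsilon,\epsilon')$ be the data of $J$. Each map has a \emph{forward} and a \emph{backward move}: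
\begin{itemize}
\item for $\widehat S$, the forward move is the step $S$, with target $\tilde h=h+d(q')$ where $(q',a')=\Delta(q,t_h)$, and the backward move is the step $S^{-1}$, with target $\tilde h=h-d(q)$;
\item for $\widehat\tau$ on an empty zone, the forward move has target $\tilde h=h+1$ and the backward move has target $\tilde h=h-1$, the state remaining $\mathsf r$ and the contents $0$; on a zone that is not empty, $\widehat\tau$ does nothing.
\end{itemize}
The map attempts the forward move if $\epsilon=\epsilon'$ and the backward move if $\epsilon\ne\epsilon'$. If $\tilde h\in J$, it performs the move as an update. If $\tilde h\notin J$, then $y_{\tilde h}=\omega$, and the map performs a \emph{flip}: it reverses the sign of the head on the side of the wall, that is, $\epsilon'$ if $\tilde h=h+1$ and $\epsilon$ if $\tilde h=h-1$. There is no cell of $J$ on that side, and a wall may stand next to a head of either sign, so the result lies in $X$.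

For example, on an empty zone $J=\{1,2\}$, writing $(h,\epsilon\epsilon')$ for the position and signs, $\widehat\tau$ acts as the cycle
\[
(1,{+}{+})\to(2,{+}{+})\to(2,{+}{-})\to(1,{+}{-})\to(1,{-}{-})\to(2,{-}{-})\to(2,{-}{+})\to(1,{-}{+})\to(1,{+}{+}).
\]

\begin{lemma}\label{lem:autos}
Let $\Phi\in\{\widehat S,\widehat\tau\}$. The action of $\Phi$ on a headed zone with head at $h$ is determined by $y_{[h-1,h+1]}$, and it changes at most the cells occupied by the head before and after. Moreover $\Phi\in\operatorname{Aut}(\sigma)$, $\Phi^{-1}=\theta\Phi\theta$, and $R(\Phi^{\pm1})\le2$.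
\end{lemma}

\begin{proof}
Emptiness, the attempted move, the new state and contents, and whether the target is a wall are all read from $y_{[h-1,h+1]}$, so the first claim follows from Lemma~\ref{lem:update}. Hence $\Phi(y)_i$ is determined by $y_{[i-2,i+2]}$ through a rule independent of $i$, and $\Phi$ is a sliding block code of range at most $2$.

The map $\widehat\tau$ sends empty zones to empty zones: after a move to $h+1$ the cell $h$ is a $\mathsf B$ by (N) and $y_{h+2}\in\{\mathsf E^{\epsilon'},\omega\}$; after a move to $h-1$ the cell $h$ is an $\mathsf E$ by (N) and $y_{h-2}\in\{\mathsf B^\epsilon,\omega\}$; a flip occurs next to a wall and leaves the other side unchanged. Also $\theta$ preserves emptiness. So $\Phi'=\theta\Phi\theta$ follows the rules of $\Phi$, except that it attempts the backward move when $\epsilon=\epsilon'$ and the forward move when $\epsilon\ne\epsilon'$. We check that $\Phi'\Phi=1$ on each headed zone. If $\Phi$ performs a move, the signs are unchanged, so $\Phi'$ attempts the opposite move; its target is the old position $h\in J$, and it restores the old data, hence the old point.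 If $\Phi$ flips, then $(t,h,q)$ is unchanged and equality of signs is reversed, so $\Phi'$ attempts the very move that $\Phi$ attempted, meets the same wall and reverses the same sign back. If $\Phi=\widehat\tau$ and the zone is not empty, both maps do nothing. Thus $\theta\Phi\theta\Phi=1$, and conjugating by $\theta$ gives $\Phi\theta\Phi\theta=1$.
\end{proof}

The automorphism of Theorem~\ref{thm:main} is
\[
\psi=\widehat S\circ\widehat\tau .
\]

\section{The range of $\psi^n$ is logarithmic}\label{sec:range}

On its own, $\widehat\tau$ carries the head of a long empty zone at speed one. In $\psi$ each of its moves is followed by a step of the machine, and by Lemma~\ref{lem:noreturn} the zone does not become empty again as long as the machine runs in one direction. A change of direction requires a wall. We now turn this into a bound; the constants are not optimized.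

Fix $n\ge1$ and put $D=D(n)$. For $y\in X$ let $y^{(0)}=y$, $y^{(2j+1)}=\widehat\tau y^{(2j)}$, $y^{(2j+2)}=\widehat Sy^{(2j+1)}$, so that $y^{(2n)}=\psi^ny$. The passage from $y^{(i-1)}$ to $y^{(i)}$ is \emph{half-step} $i$. All $y^{(i)}$ have the same walls and the same headed zones.

\begin{lemma}\label{lem:diam}
Let $J$ be a headed zone of $y$ and $h_i$ the position of its head in $y^{(i)}$. Then $\{h_0,\dots,h_{2n}\}$ has diameter at most $3D+4$.
\end{lemma}

\begin{proof}
On $J$ a half-step is a machine step $S^{\pm1}$, a flip (of $\widehat S$ or of $\widehat\tau$), a \emph{$\tau$-move} (an application of $\widehat\tau$ that moves the head), or does nothing. Call flips and $\tau$-moves \emph{events}. Let $i_1<\dots<i_k$ be the half-steps that are events, put $i_0=0$ and $i_{k+1}=2n+1$, and define the \emph{runs} $\varrho_j=\{h_i:i_j\le i<i_{j+1}\}$ for $0\le j\le k$. We use four facts.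
\begin{itemize}
\item[(1)] \emph{Each run has diameter at most $D$.} Within a run the signs do not change, so the head moves only by machine steps, all $S$ or all $S^{-1}$, at most $n$ in number. These steps read and write only cells of $J$, so after filling the tape outside $J$ with zeros they are steps of the machine on $\mathbb Z$, and Proposition~\ref{prop:slow} applies.
\item[(2)] \emph{Consecutive runs are at distance at most $1$,} since $|h_{i_j}-h_{i_j-1}|\le1$.
\item[(3)] \emph{If event $j$ is a flip, then $\varrho_{j-1}$ and $\varrho_j$ both contain an endpoint of $J$,} namely $h_{i_j-1}=h_{i_j}$.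
\item[(4)] \emph{Two consecutive events are never both $\tau$-moves.} Suppose events $j$ and $j+1$ are. The zone is empty just after the first and just before the second. Between two applications of $\widehat\tau$ there is an application of $\widehat S$, and here it is not a flip; so $p\ge1$ machine steps of one kind lead from an empty zone to an empty zone. Filling with zeros gives $S^{\pm p}\mathbf e_h=\mathbf e_{h'}$, contrary to Lemma~\ref{lem:noreturn}.
\end{itemize}
If $k\le1$, the diameter is at most $2D+1$ by (1) and (2). If $|J|\le2D+4$, it is at most $2D+3$. Assume $k\ge2$ and $|J|\ge2D+5$. Let $J_-=\{i\in J:i-\min J\le D\}$ and $J_+=\{i\in J:\max J-i\le D\}$, a set being empty if $J$ is infinite on that side. For $1\le j\le k-1$, one of the events $j,j+1$ is a flip by (4), so $\varrho_j$ contains an endpoint of $J$ by (3) and lies in $J_-$ or in $J_+$ by (1). If both sets are nonempty, their distance is at least $4$, so by (2) the runs $\varrho_1,\dots,\varrho_{k-1}$ all lie in the same one, which has diameter at most $D$. Each of $\varrho_0,\varrho_k$ lies within distance $D+1$ of that set, so the total diameter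 is at most $3D+2$.
\end{proof}

\begin{proposition}\label{prop:range}
$R(\psi^n)\le12\lceil\log_3(n+1)\rceil+28$ for all $n\ge1$.
\end{proposition}

\begin{proof}
Let $D'=3D+4$ and $K=2D'+2=6D+10=12\lceil\log_3(n+1)\rceil+28$. Let $y,z\in X$ agree on $[-K,K]$; we show $\psi^n(y)_0=\psi^n(z)_0$.

Suppose first that $0$ lies in a zone $J$ of $y$ with a head at $h$, $|h|\le D'+1$. Then $z$ has the same walls in $[-K,K]$ and the same head at $h$, so the zone $J^z$ of $z$ containing $0$ satisfies $J^z\cap[-K,K]=J\cap[-K,K]=:J'$. We show by induction on $i$ that $y^{(i)}$ and $z^{(i)}$ agree on $J'$ and have the head at the same $h_i\in J'$. By Lemma~\ref{lem:diam}, $|h_i|\le2D'+1$, so the cells $h_i\pm1$ lie in $[-K,K]$, and each of them is in $J'$ or is a wall of both points. By Lemma~\ref{lem:autos} the next half-step makes the same changes in the two zones, all within $J'$. For $i=2n$ we get $\psi^n(y)_0=\psi^n(z)_0$.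

Otherwise, $y_0=\omega$ or the zone of $0$ in $y$ has no head in $[-D'-1,D'+1]$, and the same holds for $z$. By Lemma~\ref{lem:diam} no head visits the cell $0$, so by Lemma~\ref{lem:autos} this cell never changes, and $\psi^n(y)_0=y_0=z_0=\psi^n(z)_0$.
\end{proof}

\section{The action of $\psi$ on the lattice}\label{sec:action}

\subsection{The lattice has rank two}

We write the eigenvalue equation $Av=\zeta v$, $v\in\mathbb C^{\mathcal A}$, for general $\zeta\ne0$, since roots of unity other than $1$ are needed in Section~\ref{sec:more}. Symbols with the same followers have the same value of $v$, so $v$ is described by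
\[
w=v(\omega),\quad p=v(\kappa_i),\quad b_\epsilon=v(\mathsf B^\epsilon),\quad x_\epsilon=v(\mathsf L_a^\epsilon),\quad e_\epsilon=v(\mathsf E^\epsilon),\quad z_\epsilon=v(\mathsf R_0^\epsilon),
\]
and the common value $f_\epsilon$ on $\mathsf R_1^\epsilon$, $\mathsf R_2^\epsilon$ and the heads with right sign $\epsilon$. There are $12$ heads for each pair of signs. The table of transitions gives
\begin{equation}\label{eq:system}
\begin{aligned}
\zeta e_\epsilon&=e_\epsilon+w,&\qquad\zeta x_\epsilon&=3x_\epsilon+12(f_++f_-),\\
\zeta z_\epsilon&=z_\epsilon+2f_\epsilon,&\zeta b_\epsilon&=b_\epsilon+2x_\epsilon+12(f_++f_-)+Np,\\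
\zeta f_\epsilon&=z_\epsilon+2f_\epsilon+e_\epsilon+w,&\zeta w&=b_++b_-+2(x_++x_-)+24(f_++f_-),\\
\zeta p&=e_++e_- .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:rank2}
$M=\mathbb Z\alpha\oplus\mathbb Z\beta$, where $\alpha(\mathsf B^\pm)=\pm1$, $\beta(\mathsf E^\pm)=\pm1$, $\beta(\mathsf R_0^\pm)=\mp1$, and $\alpha,\beta$ vanish on all other symbols. Each $v\in M$ equals $v(\mathsf B^+)\alpha+v(\mathsf E^+)\beta$.
\end{lemma}

\begin{proof}
Put $\zeta=1$ in \eqref{eq:system}. The equations for $e_\epsilon$, $z_\epsilon$, $f_\epsilon$, $x_\epsilon$ give in turn $w=0$, $f_\epsilon=0$, $z_\epsilon=-e_\epsilon$, $x_\epsilon=0$. The equation for $b_\epsilon$ becomes $Np=0$, so the equation for $p$ gives $e_-=-e_+$; here $N\ge1$ is used. The equation for $w$ becomes $b_-=-b_+$. These relations are equivalent to the system, and they say that $v=b_+\alpha+e_+\beta$ with $b_+,e_+$ arbitrary integers. Now apply Lemma~\ref{lem:M}(b).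
\end{proof}

We identify $GL(M)$ with $GL_2(\mathbb Z)$ through the basis $(\alpha,\beta)$. This is the picture of Example~\ref{ex:toy}, with $\mathsf R_0$ in the role of $\mathsf Z$. Consider the ray cylinders of level $0$
\[
U=\{y\in X:y_i=\mathsf B^+\text{ for all }i\le0\},\qquad U'=\{y\in X:y_i=\mathsf E^+\text{ for all }i\le0\}.
\]
By Lemma~\ref{lem:rank2}, $\mu=\mu(U)\alpha+\mu(U')\beta$ for all $\mu\in M$.

Let $\Phi\in\{\widehat S,\widehat\tau\}$. For $y\in U'$ the zone containing $(-\infty,0]$ consists of right cells and has no head, so $\Phi^{\pm1}U'\subset U'$ and $\Phi U'=U'$. It remains to compute $\mu(\Phi U)$ from \eqref{eq:flux}. For $y\in U$ the zone containing $(-\infty,0]$ is infinite to the left, and if it has a head, the head is at some $h\ge1$ and has left sign $+$. By Lemma~\ref{lem:autos} and the description of $\Phi^{-1}=\theta\Phi\theta$ in its proof,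
\begin{equation}\label{eq:leave}
\text{for }y\in U:\quad\Phi^{\pm1}y\notin U\iff\Phi^{\pm1}\text{ moves the head of this zone from }1\text{ to }0 .
\end{equation}
Recall that $\Phi$ moves forward for right sign $+$ and backward for right sign $-$ when the left sign is $+$, and that $\Phi^{-1}$ does the opposite.

\begin{lemma}\label{lem:tau}
$\widehat\tau^*\alpha=\alpha$ and $\widehat\tau^*\beta=\beta-2\alpha$.
\end{lemma}

\begin{proof}
The set $U\setminus\widehat\tau U$ consists of the $y\in U$ with $\widehat\tau^{-1}y\notin U$. The map $\widehat\tau^{-1}$ moves a head to the left when the zone is empty and the signs are equal, so by \eqref{eq:leave}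
\[
U\setminus\widehat\tau U=\{y\in U:y_1=[\mathsf r,0,+,+],\ y_2\in\{\mathsf E^+,\omega\}\}.
\]
This is a union of two ray cylinders with last symbols $\mathsf E^+$ and $\omega$; on it $\alpha=0$ and $\beta=1$. Next let
\[
W=\{y\in X:y_i=\mathsf B^+\text{ for }i\le-1,\ y_0=[\mathsf r,0,+,-],\ y_1=\mathsf E^-\}.
\]
If $y\in U$ and $\widehat\tau y\notin U$, then by \eqref{eq:leave} the zone is empty, $y_1=[\mathsf r,0,+,-]$, and the head moves to $0$, leaving $\mathsf E^-$ at $1$; so $\widehat\tau y\in W$. Conversely, for $y\in W$ the zone of $0$ is empty with unequal signs, so $\widehat\tau^{-1}$ moves the head to $1$ and leaves $\mathsf B^+$ at $0$; thus $\widehat\tau^{-1}y\in U$, while $y\notin U$. Hence $\widehat\tau U\setminus U=W$, a ray cylinder with last symbol $\mathsf E^-$; on it $\alpha=0$ and $\beta=-1$. By \eqref{eq:flux}, $\alpha(\widehat\tau U)=1$ and $\beta(\widehat\tau U)=0-1+(-1)=-2$. Together with $\widehat\tau U'=U'$ this gives the claim.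
\end{proof}

\begin{lemma}\label{lem:S}
$\widehat S^*$ is the identity of $M$.
\end{lemma}

\begin{proof}
By \eqref{eq:leave}, $U\setminus\widehat SU$ is the set of $y\in U$ whose head at $1$ is moved to $0$ by $\widehat S^{-1}$. These are the points with $y_1=[q,a,+,+]$ and $d(q)=+1$ (step $S^{-1}$), and those with $y_1=[q,a,+,-]$ and $\Delta(q,a)=(q',a')$, $d(q')=-1$ (step $S$). The condition depends on $y_1$ only, so $U\setminus\widehat SU$ is a union of ray cylinders of level $1$ whose last symbols are heads; $\alpha$ and $\beta$ vanish on it.

For a head $H=[q_1,a_1,+,\epsilon']$ and $b\in\{0,1,2\}$ let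
\[
V(H,b)=\{y\in X:y_i=\mathsf B^+\text{ for }i\le-1,\ y_0=H,\ y_1\text{ is a right cell of content }b\}.
\]
These sets are pairwise disjoint and disjoint from $U$. For $b\ne0$, $V(H,b)$ is a ray cylinder with last symbol $\mathsf R_b^{\epsilon'}$; for $b=0$ it is the union of two ray cylinders with last symbols $\mathsf R_0^{\epsilon'}$ and $\mathsf E^{\epsilon'}$, whose $\beta$-values cancel. So $\alpha$ and $\beta$ vanish on every $V(H,b)$, and it suffices to show that $\widehat SU\setminus U$ is a union of such sets. We claim that it is the union of
\begin{itemize}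
\item[(1)] the sets $V([q',0,+,+],b)$ with $d(q')=-1$ and $b$ arbitrary, and
\item[(2)] the sets $V([q_1,a_1,+,-],b)$ with $\Delta(q_1,a_1)=(q,0)$ for some $q$ with $d(q)=+1$, and $b$ arbitrary.
\end{itemize}
Let $y\in U$ with $\widehat Sy\notin U$; the head moves from $1$ to $0$, where the content is $0$. If the right sign is $+$, the move is a step $S$ into a state $q'$ with $d(q')=-1$ and does not change the content at $0$, so $\widehat Sy$ lies in a set of type (1). If the right sign is $-$, the move is a step $S^{-1}$ from a state $q$ with $d(q)=+1$, and the new head has state and content $\Delta^{-1}(q,0)$, so $\widehat Sy$ lies in a set of type (2). Conversely, on a set of type (1) the map $\widehat S^{-1}$ performs $S^{-1}$ with target $0-d(q')=1$ and keeps the content $0$ at the cell $0$; on a set of type (2) it performs $S$ with target $0+d(q)=1$ and writes $0$ at the cell $0$. In both cases the cell $0$ becomes $\mathsf B^+$ by (N), so the image lies in $U$. This proves the claim, and \eqref{eq:flux} gives $\mu(\widehat SU)=\mu(U)$ for all $\mu\in M$.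
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The matrix $A_N$ is primitive with $\rho(A_N)\ge3$, and $\psi\in\operatorname{Aut}(\sigma)$ by Lemma~\ref{lem:autos}. Part (a) is Proposition~\ref{prop:range}. Let $\pi(\phi)=(\phi^{-1})^*\in GL(M)=GL_2(\mathbb Z)$. By Lemmas~\ref{lem:tau} and~\ref{lem:S}, $\psi^*=\widehat\tau^*\widehat S^*=\widehat\tau^*$, so
\begin{equation}\label{eq:psistar}
\psi^*\alpha=\alpha,\qquad\psi^*\beta=\beta-2\alpha .
\end{equation}
Therefore $\pi(\psi)=(\psi^*)^{-1}$ fixes $\alpha$ and sends $\beta$ to $\beta+2\alpha$, that is, $\pi(\psi)=P$. Part (b) follows from Lemma~\ref{lem:gl2}.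
\end{proof}

\begin{remark}\label{rem:parts}
The computation shows what the signs and the letters $\kappa_i$ are for. The transition $\mathsf E\to\omega$ forces $w=0$, and then the equation for $w$ forces the values on the left blanks to sum to zero; two left blanks $\mathsf B^\pm$ are needed for $\alpha$ to survive. In Lemma~\ref{lem:tau}, forward heads leave $U$ and backward heads enter it, and for $v\in M$ the net change is $v(\mathsf E^-)-v(\mathsf E^+)$; it is nonzero only because the two right blanks have different weights. Finally, without the letters $\kappa_i$ the system \eqref{eq:system} with $\zeta=1$ leaves $b_+,e_+,e_-$ free. Then $M$ has rank three, and by Remark~\ref{rem:gl3} a unipotent image would no longer give a linear lower bound by itself.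
\end{remark}

\section{Sharpness, powers of the shift, and entropy}\label{sec:more}

This section proves Theorem~\ref{thm:more}.

\subsection{The lower bound for the range}

The unipotent action itself forces logarithmic range: $\psi^nU$ has weight $-2n$, so it consists of at least $2n$ cylinders, and these need room. Lemma~\ref{lem:action}(a) involves the ranges of both $\psi^n$ and $\psi^{-n}$, so we first compare the two.

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
By Lemma~\ref{lem:autos}, $\theta\psi\theta=\widehat S^{-1}\widehat\tau^{-1}=\widehat\tau\,\psi^{-1}\,\widehat\tau^{-1}$. Hence $\psi^{-n}=\widehat\tau^{-1}\theta\,\psi^n\,\theta\widehat\tau$, and \eqref{eq:subadd} gives $R(\psi^{-n})\le R(\psi^n)+4$. So $r=R(\psi^n)+4$ is a coding radius of $\psi^n$ and of $\psi^{-n}$, and by Lemma~\ref{lem:action}(a) the set $\psi^nU$ is a disjoint union of at most $|\mathcal A|^{2r}$ ray cylinders. On each of them $|\beta|\le1$, while \eqref{eq:psistar} gives $\beta(\psi^nU)=(\beta-2n\alpha)(U)=-2n$. Thus $|\mathcal A|^{2r}\ge2n$, that is,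
\[
R(\psi^n)\ge\frac{\log(2n)}{2\log|\mathcal A|}-4 .
\]
With Theorem~\ref{thm:main}(a) this gives $R(\psi^n)\asymp\log n$.
\end{proof}

\subsection{Automorphisms of powers}

An element of $\operatorname{Aut}(\sigma^k)$ acts on $M_k$, which is governed by $\ker(A^k-I)$ and could have rank larger than two; by Remark~\ref{rem:gl3} this would break the argument. The following lemma excludes it.

\begin{lemma}\label{lem:roots}
The only root of unity that is an eigenvalue of $A$ is $1$.
\end{lemma}

\begin{proof}
Let $\zeta\ne1$ be a root of unity and $Av=\zeta v$ with $v\ne0$. We solve \eqref{eq:system} in terms of $w$; note that $\zeta\notin\{0,1,3\}$. The first equation gives $e_\epsilon=w/(\zeta-1)$, and the second $f_\epsilon=\frac12(\zeta-1)z_\epsilon$. The third reads $(\zeta-2)f_\epsilon-z_\epsilon=e_\epsilon+w=\zeta w/(\zeta-1)$, and $\frac12(\zeta-2)(\zeta-1)-1=\frac12\zeta(\zeta-3)$, so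
\[
z_\epsilon=\frac{2w}{(\zeta-1)(\zeta-3)},\qquad f_\epsilon=\frac w{\zeta-3}=:f .
\]
Then $(\zeta-3)x_\epsilon=24f$ gives $x_\epsilon=24w/(\zeta-3)^2=:x$, and $p=2w/(\zeta(\zeta-1))$. Since $2x+24f=(\zeta-1)x$, the equation for $b_\epsilon$ gives $b_\epsilon=x+2Nw/(\zeta(\zeta-1)^2)$. All values are multiples of $w$, so $w\ne0$ and we may take $w=1$. In the equation for $w$ we have $48f=2(\zeta-3)x$, so it becomes
\[
\zeta=2x+\frac{4N}{\zeta(\zeta-1)^2}+4x+2(\zeta-3)x=\frac{48\zeta}{(\zeta-3)^2}+\frac{4N}{\zeta(\zeta-1)^2},
\]
or, after clearing denominators,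
\begin{equation}\label{eq:root}
\zeta^2(\zeta-1)^2(\zeta-3)^2=48\,\zeta^2(\zeta-1)^2+4N(\zeta-3)^2 .
\end{equation}
The right side is divisible by $4$, and we show that the left side is not divisible enough. The elements of $\mathbb Z[\zeta]$ are algebraic integers and $\frac12$ is not, so $2$ lies in a maximal ideal $\mathfrak p$ of $\mathbb Z[\zeta]$. The unit $\zeta$ and the odd integers do not lie in $\mathfrak p$. Put $\lambda=\zeta-1$, and let the order of $\zeta$ be $2^jo$ with $o$ odd.

\emph{Case $o>1$.} The number $\xi=\zeta^{2^j}$ has order $o$, so $1+\xi+\dots+\xi^{o-1}=0$. If $\lambda\in\mathfrak p$, then $\xi\equiv1$ and $o\equiv0$ modulo $\mathfrak p$, which is false. So $\lambda\notin\mathfrak p$, and $\zeta-3=\lambda-2\notin\mathfrak p$. Since $\mathfrak p$ is prime, the left side of \eqref{eq:root} is not in $\mathfrak p$, while the right side is.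

\emph{Case $o=1$, $j\ge2$.} Modulo $2$ we have $\lambda^{2^j}\equiv\zeta^{2^j}-1=0$, so $\lambda\in\mathfrak p$. The number $\iota=\zeta^{2^{j-2}}$ satisfies $\iota^2=-1$, hence $\iota(\iota-1)^2=2$; and $\lambda$ divides $\iota-1$. So $2=\lambda^2g$ with $g\in\mathbb Z[\zeta]$, and $\zeta-3=\lambda(1-\lambda g)$. Dividing \eqref{eq:root} by $\lambda^4$ and using $4/\lambda^2=2g$ gives
\[
\zeta^2(1-\lambda g)^2=2g\bigl(12\zeta^2+N(1-\lambda g)^2\bigr).
\]
The left side is congruent to $1$ modulo $\mathfrak p$ and the right side to $0$.

\emph{Case $\zeta=-1$.} Equation \eqref{eq:root} reads $64=192+64N$, which is false.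
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $k\ge1$. The polynomial $Y^k-1$ has distinct roots, so $\ker(A^k-I)=\bigoplus_{\zeta^k=1}\ker(A-\zeta I)$ over $\mathbb C$, and this equals $\ker(A-I)$ by Lemma~\ref{lem:roots}. Let $\mu\in M_k$ and let $v_n$ be as in Lemma~\ref{lem:M}(a). Then $v_n=A^kv_{n+k}=A^kv_n$, so $Av_n=v_n$ for every $n$, and $v_n=Av_{n+1}=v_{n+1}$. Hence $\mu=\mu_{v_0}\in M$. As $M\subset M_k$, we get $M_k=M$. By Lemma~\ref{lem:action}(b), every $\phi\in\operatorname{Aut}(\sigma^k)$ satisfies $\phi^*M\subset M$, and the definition $\phi^*\mu=\mu\circ\phi$ does not involve $k$. So $\phi\mapsto(\phi^{-1})^*$ is a homomorphism $\operatorname{Aut}^{(\infty)}(\sigma)\to GL(M)=GL_2(\mathbb Z)$ that extends $\pi$ and sends $\psi$ to $P$. Lemma~\ref{lem:gl2} applies with $G=\operatorname{Aut}^{(\infty)}(\sigma)$.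
\end{proof}

\subsection{Entropy}

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
Recall that the topological entropy of a shift space is $\lim_{n}\frac1n\log w_n$, where $w_n$ is the number of words of length $n$ occurring in it; it is finite and invariant under conjugacy. The $N$ words $\omega\,\mathsf B^+\kappa_i\,\mathsf E^+$ can be concatenated freely, because $\omega\to\mathsf B^+\to\kappa_i\to\mathsf E^+\to\omega$. So $w_{4j}\ge N^j$ and $h_{\mathrm{top}}(\sigma_{A_N})\ge\frac14\log N$. The entropies of the shifts $\sigma_{A_N}$ are finite and unbounded, so they take infinitely many values, and infinitely many conjugacy classes occur.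
\end{proof}

\begin{thebibliography}{9}

\bibitem{Schmieding}
Scott Schmieding, \emph{Automorphisms of the shift: Lyapunov exponents, entropy, and the dimension representation}, arXiv:1803.04060 (2018).

\end{thebibliography}
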